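# Algebraic intersection against systoles: the sharp inequality $\mathrm{KVol}\le 2\,\mathrm{SysVol}$

## 1. Flat tori: $\mathrm{KVol}=1$ and Hermite's inequality

Let $X$ be a closed oriented surface of genus at least $1$ with a metric, for the moment a flat torus $X=\mathbb C/\Lambda$, where $\Lambda\subset\mathbb C$ is a lattice. Two closed curves on $X$ have an algebraic intersection number. We ask how large this number can be compared with the lengths of the curves, and how the answer compares with the length of the shortest homologically nontrivial curve.

**Definition (closed curves and their intersection).** A closed curve is an oriented, piecewise smooth closed curve of positive length, and $l(\alpha)$ is the length of $\alpha$. Its class is $[\alpha]\in H_1(X;\mathbb Z)$. The algebraic intersection number $\mathrm{Int}(\alpha,\beta)$ depends only on $[\alpha]$ and $[\beta]$; it is bilinear and antisymmetric. When the two curves meet at finitely many points, transversally and at smooth points of both, it is the sum of signs over these points, the sign being $+1$ when (direction of $\alpha$, direction of $\beta$) is a positive basis and $-1$ otherwise.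

**Definition (KVol and SysVol).** Write $\mathrm{Vol}(X)$ for the area. Then
$$\mathrm{KVol}(X)=\mathrm{Vol}(X)\cdot\sup_{\alpha,\beta}\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)\,l(\beta)},\qquad \mathrm{SysVol}(X)=\frac{\mathrm{Vol}(X)}{\mathrm{sys}(X)^2},$$
where the supremum is over all pairs of closed curves and $\mathrm{sys}(X)$ is the infimum of $l(\alpha)$ over closed curves with $[\alpha]\neq0$. Equivalently, $\mathrm{SysVol}(X)=\mathrm{Vol}(X)\cdot\sup_{[\alpha]\ne0} 1/l(\alpha)^2$.

Both numbers are unchanged when the metric is rescaled. On the square torus of side $1$ we have $\mathrm{Vol}=\mathrm{sys}=1$, so $\mathrm{SysVol}=1$. The horizontal and the vertical circle show that $\mathrm{KVol}\ge1$.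

**Proposition 1.** Let $X=\mathbb C/\Lambda$ be a flat torus. Then $\mathrm{KVol}(X)=1$ and $\mathrm{SysVol}(X)\ge\frac{\sqrt3}2$, with equality if and only if $\Lambda$ is hexagonal. Consequently $\mathrm{KVol}(X)\le\frac2{\sqrt3}\,\mathrm{SysVol}(X)$, with equality if and only if $X$ is a hexagonal torus.

**Proof.** A closed curve $\alpha$ lifts to a path in $\mathbb C$ whose endpoints differ by a vector $u\in\Lambda$, the holonomy of $\alpha$. Under $H_1(X;\mathbb Z)\cong\Lambda$ this vector *is* the homology class. Clearly $l(\alpha)\ge|u|$, with equality for straight closed geodesics.

Let $(e_1,e_2)$ be a positive basis of $\Lambda$. Then $\mathrm{Int}(e_1,e_2)=1$ and $\det(e_1,e_2)=\mathrm{Vol}(X)$. Both $\mathrm{Int}$ and $\det$ are bilinear and antisymmetric, so $\mathrm{Int}(\alpha,\beta)=\det(u,v)/\mathrm{Vol}(X)$ when $\alpha,\beta$ have holonomies $u,v$. Hence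
$$|\mathrm{Int}(\alpha,\beta)|=\frac{|\det(u,v)|}{\mathrm{Vol}(X)}\le\frac{|u|\,|v|}{\mathrm{Vol}(X)}\le\frac{l(\alpha)\,l(\beta)}{\mathrm{Vol}(X)},\tag{1}$$
that is, $\mathrm{KVol}(X)\le1$. The directions of the vectors $me_1+ne_2$ are dense, so we can choose $u,v\in\Lambda$ whose angle $\phi$ is as close to a right angle as we like, ordered so that $\det(u,v)>0$. For the corresponding closed geodesics, $\mathrm{Vol}(X)\,\mathrm{Int}(\alpha,\beta)/(l(\alpha)l(\beta))=\sin\phi$ is close to $1$. So $\mathrm{KVol}(X)=1$.

Next, $\mathrm{sys}(X)=|u|$ for a shortest nonzero $u\in\Lambda$. Such a $u$ is primitive, so it extends to a basis $(u,v)$. Adding a multiple of $u$ to $v$, we may assume $|\langle u,v\rangle|\le\frac12|u|^2$. Also $|v|\ge|u|$. Therefore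
$$\mathrm{Vol}(X)^2=|u|^2|v|^2-\langle u,v\rangle^2\ge|u|^4-\tfrac14|u|^4=\tfrac34|u|^4 .$$
This is $\mathrm{SysVol}(X)\ge\frac{\sqrt3}2$ (Hermite's inequality in dimension $2$). Equality holds if and only if $|v|=|u|$ and $|\langle u,v\rangle|=\frac12|u|^2$, that is, if and only if $u,v$ make an angle of $60^\circ$ or $120^\circ$ and have equal length, which means that $\Lambda$ is hexagonal. Finally $1\le\frac2{\sqrt3}\mathrm{SysVol}(X)$, with the same equality case. $\blacksquare$

## 2. From tori to translation surfaces

**Definition (translation surface).** A translation surface is a connected, closed, oriented surface obtained from finitely many Euclidean polygons by gluing their sides in pairs. The two sides of a pair are parallel, of the same length, identified by a translation, and have opposite outward normals. Equivalently, it is a closed Riemann surface with a nonzero abelian differential.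

The flat metric has finitely many conical singularities, and the cone angle at a point $p$ is $2\pi m_p$ with $m_p\ge1$ an integer. Gauss–Bonnet reads $\sum_p(m_p-1)=2g-2$. So $g\ge1$. If $g=1$, all cone angles are $2\pi$, and $X$ is a flat torus $\mathbb C/\Lambda$: the universal cover is the flat plane and the deck group acts by translations.

The question comes from Julien Boulanger and Irene Pasquinelli, "Algebraic intersections on Bouw–Möller surfaces, and more general convex polygons", arXiv:2409.01711 (2024): does
$$\mathrm{KVol}(X)\le\frac2{\sqrt3}\,\mathrm{SysVol}(X)\tag{2}$$
hold for every translation surface? For Riemannian surfaces in general, Theorem 1.1 of Massart–Muetzel gives $\mathrm{KVol}(X)\le9\,\mathrm{SysVol}(X)$.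

What changes when $g\ge2$? A closed curve still has a holonomy vector in $\mathbb R^2$, at most as long as the curve. But (1) began with the fact that this vector *is* the homology class. Now $H_1(X;\mathbb Z)$ has rank $2g\ge4$, and two coordinates cannot determine a class together with its intersections. In Section 4 we shall see two curves of holonomy $0$ with intersection number $2$. So the first equality in (1) is lost, and with it the whole argument.

Here is what we shall prove.

**Theorem A.** For every $g\ge2$ there are translation surfaces $X$ of genus $g$ with $\mathrm{KVol}(X)\ge2\,\mathrm{SysVol}(X)$. Since $2>2/\sqrt3$ and $0<\mathrm{SysVol}(X)<\infty$, inequality (2) is false in general.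

**Theorem B.** For every translation surface, $\mathrm{KVol}(X)\le2\,\mathrm{SysVol}(X)$. The same holds for every closed oriented surface of genus $\ge1$ with a smooth Riemannian metric, or with a metric that is smooth Riemannian off a finite set $\Sigma$ and isometric to a Euclidean cone near each point of $\Sigma$.

**Theorem C.** Let $c_g$ be the supremum of $\mathrm{KVol}(X)/\mathrm{SysVol}(X)$ over translation surfaces of genus $g$. Then $c_1=2/\sqrt3$, attained exactly by hexagonal tori, and $c_g=2$ for all $g\ge2$, attained by the surfaces of Theorem A. So (2) holds for all translation surfaces of genus $g$ precisely when $g=1$.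

We use throughout that $0<\mathrm{sys}(X)<\infty$. It is finite because $H_1(X;\mathbb Z)\neq0$. For positivity, cover $X$ by finitely many open embedded discs and let $\lambda>0$ be a Lebesgue number of this cover: every subset of diameter $<\lambda$ lies in one of the discs. A closed curve of length $<\lambda$ then lies in a disc and is null-homologous, so $\mathrm{sys}(X)\ge\lambda$.

## 3. Two curves of systolic length cross at most twice, and a graph where they do

With holonomy gone, the information left is the definition of $s=\mathrm{sys}(X)$: every closed curve of length $<s$ is null-homologous. Let us see what it suggests in the smallest case.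

Let $\alpha,\beta$ be simple closed curves, both of length $s$, and suppose that whenever they meet at $p\ne q$, an arc of $\alpha$ followed by an arc of $\beta$ with the same endpoints $p,q$ always gives a loop of length $\ge s$. The points $p,q$ cut $\alpha$ into two arcs, the shorter one of length $\le s/2$, and likewise $\beta$. The loop made of the two shorter arcs has length $\le s$, hence exactly $s$. So $p,q$ cut both curves into halves of length $s/2$. A third common point would also have to be antipodal to $p$, so there are at most two common points.

So the best pair of this kind has two crossings, and if both have sign $+1$ then $\mathrm{Int}(\alpha,\beta)/(l(\alpha)l(\beta))=2/s^2$. That is the ratio $2$ instead of $2/\sqrt3$. Can it be realized?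

Normalize $s=2$. The union $\alpha\cup\beta$ must be a graph with two vertices $P,Q$ and four edges $a,b,c,d$ of length $1$ from $P$ to $Q$. Say $\alpha=ac^{-1}$ and $\beta=bd^{-1}$, with all edges oriented from $P$ to $Q$. At $P$, $\alpha$ arrives along $c$ and leaves along $a$, and $\beta$ arrives along $d$ and leaves along $b$. They cross with sign $+1$ exactly when the counterclockwise order of the edges at $P$ is $a,b,c,d$. At $Q$, $\alpha$ arrives along $a$ and leaves along $c$, and $\beta$ arrives along $b$ and leaves along $d$. They cross with sign $+1$ exactly when the counterclockwise order at $Q$ is again $a,b,c,d$.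

Now make this graph horizontal, with an angle $\pi$ between neighboring edges. At $P$ let $a,c$ point east and $b,d$ west. Then at $Q$ the edges $a,c$ lie to the west and $b,d$ to the east. Walk eastward along the upper side of the graph. The upper sector at a vertex runs counterclockwise from its right edge to its left edge, so after arriving along an edge one continues along its predecessor in the cyclic order: $a,d,c,b$, and then again $a$. Along the lower side one continues along the successor: $a,b,c,d$, and then again $a$. So each side of the graph is a single circle of length $4$, to which we can attach a flat cylinder of circumference $4$. If the cylinders are tall, nothing short crosses them. This is the construction of the next section.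

## 4. The surfaces $X_{k,h}$ and the proof of Theorem A

**Construction.** Fix an integer $k\ge1$ and a real number $h\ge2$. For $i\in\mathbb Z/k$ let $C_i=\mathbb R/4\mathbb Z\times[0,h]$, a $4\times h$ rectangle with vertical sides glued. Glue the top of $C_{i-1}$ to the bottom of $C_i$ by translations of the intervals with the same label:

* bottom of $C_i$: $a=[0,1]$, $d=[1,2]$, $c=[2,3]$, $b=[3,4]$;
* top of $C_{i-1}$: $a=[0,1]$, $b=[1,2]$, $c=[2,3]$, $d=[3,4]$.

For $k=1$ the single cylinder is glued to itself. The result is a connected translation surface $X=X_{k,h}$ with $\mathrm{Vol}(X)=4kh$. Let $G_i\subset X$ be the image of the bottom of $C_i$, which is also the image of the top of $C_{i-1}$.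

**Step 1: the vertices and the genus.** This step checks that the gluing yields the graph of Section 3, and computes the genus. Write $\beta_x,\tau_x$ for the bottom and top points with abscissa $x\in\mathbb Z/4$. The gluings identify

* along $a$: $\beta_0\sim\tau_0$ and $\beta_1\sim\tau_1$;
* along $d$: $\beta_1\sim\tau_3$ and $\beta_2\sim\tau_0$;
* along $c$: $\beta_2\sim\tau_2$ and $\beta_3\sim\tau_3$;
* along $b$: $\beta_3\sim\tau_1$ and $\beta_0\sim\tau_2$.

So there are exactly two vertices on $G_i$, namely $P=\{\beta_0,\beta_2,\tau_0,\tau_2\}$ and $Q=\{\beta_1,\beta_3,\tau_1,\tau_3\}$. Each is surrounded by four sectors of angle $\pi$, so its cone angle is $4\pi$. Each of the edges $a,b,c,d$ has length $1$ and joins an even abscissa to an odd one, that is, $P$ to $Q$.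

The surface is the disjoint union of $k$ open annuli, of Euler characteristic $0$, and $k$ graphs with $2$ vertices and $4$ edges. So $\chi(X)=k(2-4)=-2k$, and the genus is $k+1$. Every genus $\ge2$ occurs.

**Step 2: two curves of length $2$ with intersection number $2$.** Orient $a,b,c,d$ from $P$ to $Q$, and in $G_0$ put $\alpha=a\,c^{-1}$, $\beta=b\,d^{-1}$. Both have length $2$. Section 3 predicts $\mathrm{Int}(\alpha,\beta)=2$. To prove it, we replace $\alpha$ by a homotopic curve that meets $\beta$ away from the singularities. Let $\alpha'$ be the closed curve made of two arches.

1. An arch in $C_0$ from $(\frac72,0)$ eastward to $(\frac{11}2,0)=(\frac32,0)$, with interior in $0<y<h$ and vertical at its ends. It goes from the midpoint of $b$ to the midpoint of $d$, passing over $a$.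
2. An arch in $C_{-1}$ from $(\frac72,h)$, the midpoint of $d$ on the top, westward to $(\frac32,h)$, the midpoint of $b$ on the top, with interior in $0<y<h$ and vertical at its ends.

In the universal cover $\mathbb R\times[0,h]$ of a cylinder, each arch is homotopic, with endpoints fixed, to the boundary segment between its endpoints. For the first arch this segment runs along $b$ from its midpoint to $P$ (from $x=\frac72$ to $x=4$), then along $a$ from $P$ to $Q$, then along $d$ from $Q$ (at $x=5$, the same point as $x=1$) to its midpoint. For the second arch it runs along $d$ from its midpoint to $Q$ (at $x=3$), then along $c^{-1}$ from $Q$ to $P$ (at $x=2$), then along $b$ from $P$ to its midpoint. In the concatenation, the two passages along the half of $d$ next to $Q$ cancel, and so do the two passages along the half of $b$ next to $P$. So $\alpha'$ is freely homotopic to $a\,c^{-1}=\alpha$.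

The curve $\alpha'$ meets $G_0\supset\beta$ only at the midpoints of $b$ and $d$, and transversally there.

At the midpoint of $b$, $\alpha'$ passes from $C_{-1}$ up into $C_0$, in direction $(0,1)$. On the bottom of $C_0$, $b=[3,4]$ has left end $Q$ and right end $P$. The curve $\beta$ runs along $b$ from $P$ to $Q$, so its direction is $(-1,0)$. The sign is that of $\det\begin{pmatrix}0&-1\\1&0\end{pmatrix}=+1$.

At the midpoint of $d$, $\alpha'$ passes from $C_0$ down into $C_{-1}$, in direction $(0,-1)$. On the bottom of $C_0$, $d=[1,2]$ has left end $Q$ and right end $P$. The curve $\beta$ runs along $d$ from $Q$ to $P$, so its direction is $(1,0)$. The sign is that of $\det\begin{pmatrix}0&1\\-1&0\end{pmatrix}=+1$.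

Hence $\mathrm{Int}(\alpha,\beta)=\mathrm{Int}(\alpha',\beta)=2$. In particular $[\alpha]\ne0$, so $\mathrm{sys}(X)\le2$. Note the holonomies: $a$ goes one unit east and $c^{-1}$ one unit west, so $\alpha$ has holonomy $0$, and likewise $\beta$. These are the curves announced in Section 2.

**Step 3: $\mathrm{sys}(X)=2$.** Let $\gamma$ be a closed curve with $l(\gamma)<2$. We show that $\gamma$ is null-homotopic, first by pushing it into one graph $G_j$ and then by looking at the graph.

For each $i$ define $f_i:X\to\mathbb R/h\mathbb Z$ to be $y\bmod h$ on $C_i$ and $0$ on the other cylinders. Both boundary circles of $C_i$ are sent to $0$, so $f_i$ is well defined and continuous, and it is $1$-Lipschitz. If $f_i(\gamma)$ were the whole circle, $\gamma$ would have length $\ge h\ge2$. So the compact set $f_i(\gamma)$ omits a nonempty open set, and there is $t_i\in(0,h)$ such that $\gamma$ misses the circle $\{y=t_i\}\subset C_i$.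

Cut $X$ along these $k$ circles. Each component $U$ consists of some $G_j$, the part $y<t_j$ of $C_j$ and the part $y>t_{j-1}$ of $C_{j-1}$. It deformation retracts onto $G_j$ by vertical projection, to the bottom of $C_j$ in the first part and to the top of $C_{j-1}$ in the second. Call the retraction $r$.

We claim that $r$ is locally $1$-Lipschitz, for the path metric on $G_j$. Two nearby points are joined by a shortest path consisting of at most two straight segments (two if it passes through a cone point). Cut these where they cross $G_j$. Each piece lies in a closed half-cylinder, where $r$ is $(x,y)\mapsto x$, so its projection is no longer than the piece. This proves the claim. Hence $\gamma$ is homotopic to $r\circ\gamma$, a closed path in $G_j$ of length $<2$.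

The image $K$ of $r\circ\gamma$ is closed and has total length $<2$, so it contains at most one full closed edge of $G_j$. For three of the four edges, $K$ therefore misses a nonempty open subset of the edge, hence an interior point. The graph $G_j$ minus one interior point in each of three edges retracts by deformation onto the remaining edge, so it is contractible. Hence $r\circ\gamma$, and thus $\gamma$, is null-homotopic. So $\mathrm{sys}(X)\ge2$, and with Step 2, $\mathrm{sys}(X)=2$.

**Step 4: conclusion.** We have $\mathrm{SysVol}(X)=\mathrm{Vol}(X)/4$, and
$$\mathrm{KVol}(X)\ge\mathrm{Vol}(X)\,\frac{\mathrm{Int}(\alpha,\beta)}{l(\alpha)\,l(\beta)}=\frac{\mathrm{Vol}(X)}2=2\,\mathrm{SysVol}(X).$$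
This proves Theorem A. $\blacksquare$

For example, $k=1$, $h=2$ gives a genus $2$ surface with $\mathrm{SysVol}=2$ and $\mathrm{KVol}\ge4$, while $\frac2{\sqrt3}\cdot2\approx2.31$.

## 5. Short two-arc loops, and why their crossings need not cancel

We turn to Theorem B. Let $X$ be as in that theorem, and $s=\mathrm{sys}(X)$. For a translation surface, $\Sigma$ is the set of conical singularities. We must show, for all closed curves $\alpha,\beta$,
$$|\mathrm{Int}(\alpha,\beta)|\le\frac{2\,l(\alpha)\,l(\beta)}{s^2}.\tag{3}$$

Section 3 tells us what to look at: two crossing points $p\ne q$ joined by arcs $a$ of one curve and $b$ of the other with $l(a)+l(b)<s$. The loop $ab^{-1}$ is then null-homologous. One would like to say that $p$ and $q$ cancel in the algebraic count, and then that the remaining crossings are far apart. The first half fails: $p$ and $q$ may have the same sign, because $ab^{-1}$ need not bound a disc and $a$ may meet $b$ again in between. So we do not try to cancel $p$ against $q$. Instead we change one curve within its homology class, replacing $a$ by a path parallel to $b$, and we check that the *number* of crossings, counted without sign, drops by at least one in every case. When no such short loop is left, we count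 the crossings without sign.

For this we need curves in general position, and we must allow several components.

**Definition (multicurves and transverse pairs).** A multicurve is a finite, possibly empty, disjoint union of smooth oriented simple closed curves in $X\setminus\Sigma$. A transverse pair $(A,B)$ consists of two multicurves meeting transversally. Put $N(A,B)=\#(A\cap B)<\infty$, and write $[A]$ and $l(A)$ for the homology class and the total length of $A$.

On a square torus, two parallel vertical circles $A$ and one horizontal circle $B$ form a transverse pair with $N(A,B)=2$. If the vertical circles have opposite orientations then $[A]=0$, although $N(A,B)=2$.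

**Definition (oriented smoothing).** At a transverse double point of oriented curves choose a small coordinate disc in which the curves are the two axes, oriented in the increasing directions. Replace the two crossing arcs by two disjoint arcs, one from the left end to the top end and one from the bottom end to the right end. Thus each new arc joins an incoming end to an outgoing end.

The curves can be kept smooth. The change is a cycle inside a disc, so the total homology class is preserved. The change of length is arbitrarily small when the disc is small. For instance, smoothing the single crossing of the horizontal and the vertical circle on the square torus gives one simple closed curve in the class $(1,1)$.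

## 6. Rerouting one curve along the other

**Step 0 (general position).** *For every $\varepsilon>0$ there is a transverse pair $(A,B)$ with $[A]=[\alpha]$, $[B]=[\beta]$, $l(A)\le l(\alpha)+\varepsilon$, $l(B)\le l(\beta)+\varepsilon$.* This step replaces arbitrary curves by embedded smooth ones that avoid $\Sigma$.

First make $\alpha$ piecewise geodesic. Let $\lambda$ be the Lebesgue number of Section 2. Subdivide $\alpha$ into arcs of length $<\lambda/4$ and replace each by a shortest path with the same endpoints, which exists because $X$ is compact. The arc and the shortest path together have diameter $<\lambda$, so both lie in one embedded disc and are homotopic with endpoints fixed. The new curve is homotopic to $\alpha$ and no longer. If it is a point, then $[\alpha]=0$ and we take $A=\varnothing$. Otherwise drop the constant pieces.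

Next push the curve off $\Sigma$. A shortest path meets each point of $\Sigma$ at most once, and between these points it is a smooth geodesic in $X\setminus\Sigma$. Near a point of $\Sigma$ the metric is $d\rho^2+\rho^2d\theta^2$ with $\theta\in\mathbb R/\vartheta\mathbb Z$, and length is at least $\int|d\rho|$, so the shortest path to the apex is the radial segment. Hence our curve passes through $\Sigma$ finitely often, each time along a radial segment in and a radial segment out. Cut these two segments at a small radius $\rho_0$ and join them by an arc of the circle of radius $\rho_0$, of length at most $\vartheta\rho_0$. The new curve is homotopic to the old one, and the added length tends to $0$ with $\rho_0$.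

Do the same for $\beta$. If both curves became points, then $A=B=\varnothing$ and we are done. We now have at most two piecewise smooth closed curves in $X\setminus\Sigma$. Reparametrize each smooth piece so that all derivatives vanish at its ends. This makes each curve a smooth map from the circle, with unchanged length. By Whitney's immersion theorem and the transversality theorem, smooth maps from a finite union of circles to a surface can be approximated, in the $C^\infty$ topology, by immersions whose only multiple points are transverse double points (self-crossings and mutual crossings, and no triple points). A sufficiently close approximation stays in $X\setminus\Sigma$, is homotopic to the original, and has almost the same lengths.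

Finally perform oriented smoothing at all self-crossings of each of the two curves. These lie off the other curve, since there are no triple points. The results are multicurves $A$, $B$ with the required properties.

**Step 1 (reduction).** *Let $(A,B)$ be a transverse pair, $A_0,B_0$ components of $A,B$, $p\ne q$ in $A_0\cap B_0$, and $a\subset A_0$, $b\subset B_0$ arcs with endpoints $p,q$ such that $l(a)+l(b)<s$. Then for every $\varepsilon>0$ there is a transverse pair $(A',B')$ with $[A']=[A]$, $[B']=[B]$, $l(A')\le l(A)+\varepsilon$, $l(B')\le l(B)+\varepsilon$ and $N(A',B')<N(A,B)$.* This step removes a short two-arc loop at the price of an arbitrarily small increase of length.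

The statement is symmetric in $A$ and $B$, so assume $l(b)\le l(a)$. We take $B'=B$ and reroute $A_0$ along $b$.

*The new homology class.* Name the points so that $a$ runs from $p$ to $q$ along the orientation of $A_0$, and orient $b$ from $p$ to $q$, whether or not this agrees with $B_0$. Let $a^c$ be the complementary arc of $A_0$, from $q$ to $p$. The closed curve $a\,b^{-1}$ has length $<s$, so it is null-homologous, and
$$[a^cb]=[a^ca]-[a\,b^{-1}]=[A_0],\qquad l(a^cb)=l(A_0)-l(a)+l(b)\le l(A_0).$$

*A good neighborhood of $B_0$.* Since $X$ is oriented, $B_0$ has two sides; call one positive. Choose a vector field $V$ near $B_0$ that points to the positive side along $B_0$ and is tangent to $A$ near the points of $A\cap B_0$. To get it, extend the tangent field of $A$ (with the right sign) near these points, use a normal field elsewhere, and join by a partition of unity; vectors pointing to the positive side form a convex set. Flowing along $V$ for short times, and rescaling time, gives a tubular neighborhood $(\mathbb R/\mathbb Z)\times(-1,1)$ of $B_0=\{r=0\}$ in $X\setminus\Sigma$. If it is thin enough, it is disjoint from the other components of $B$, and by compactness of $A$ it meets $A$ exactly in fibres $\{\theta_i\}\times(-1,1)$,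 one for each point of $A\cap B_0$. Let $\theta_p,\theta_q$ be the values at $p,q$. At $p$ one half of the fibre belongs to $a$ and the other half to $a^c$. Let $\sigma_p\in\{+,-\}$ be the side on which $a^c$ lies near $p$, and $\sigma_q$ the side on which $a^c$ lies near $q$.

*The new curve.* For small $\delta>0$ delete from $A_0$ the arc $a$ and the pieces $|r|<\delta$ of the two half-fibres of $a^c$ at $p$ and $q$. What remains is an arc from $(\theta_q,\sigma_q\delta)$ to $(\theta_p,\sigma_p\delta)$. Close it up by a path over the $\theta$-interval of $b$, from $(\theta_p,\sigma_p\delta)$ to $(\theta_q,\sigma_q\delta)$, chosen as follows.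

* If $\sigma_p=\sigma_q$, follow $r=\sigma_p\delta$.
* If $\sigma_p\ne\sigma_q$, choose a small closed interval $J$ inside the open $\theta$-interval of $b$ that contains no $\theta_i$. Follow $r=\sigma_p\delta$ up to $J$, pass monotonically and smoothly over $J$ from $r=\sigma_p\delta$ to $r=\sigma_q\delta$, crossing $r=0$ once and transversally, and then follow $r=\sigma_q\delta$.

In the second case take the path to be the graph of $\delta\rho_1(\theta)$ with $\rho_1$ a fixed smooth function. In both cases the inserted path then converges to $b$ in the $C^1$ sense as $\delta\to0$, so its length tends to $l(b)$. The new closed curve is freely homotopic to $a^cb$, hence homologous to $A_0$.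

*Making it a multicurve.* The inserted path is a graph over an interval, so it is embedded. The rest of $a^c$ is embedded and disjoint from $A\setminus A_0$. So the new curve crosses itself and $A\setminus A_0$ only where the inserted path meets those fibres $\theta_i$, with $\theta_i$ in the open interval of $b$, that have not been deleted with $a$. There it is horizontal, at $r=\pm\delta$, so these crossings are transverse and off $B$. Round the two corners at $(\theta_p,\sigma_p\delta)$ and $(\theta_q,\sigma_q\delta)$ inside small discs off $B$ that contain no crossing, and perform oriented smoothing at the crossings, also off $B$. With all discs small, this gives a multicurve $A'$ with $[A']=[A]$ and, for $\delta$ small,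
$$l(A')\le l(A)-l(a)+l(b)+\varepsilon\le l(A)+\varepsilon .$$

*Counting.* The deleted half-fibre pieces meet $B$ only at $p$ and $q$. The inserted path meets $B$ at most once, namely at $r=0$ in the second case, and transversally. So $A'\cap B$ arises from $A\cap B$ by deleting $a\cap B\supset\{p,q\}$ and adding at most one point. Near the surviving points nothing has changed. Hence $(A',B)$ is a transverse pair and $N(A',B)\le N(A,B)-2+1$. This proves the step.

The two cases are the two possible sign patterns. Along its orientation $A_0$ crosses $B_0$ at $p$ from side $\sigma_p$ to the other, and at $q$ it ends up on side $\sigma_q$. So $\sigma_p=\sigma_q$ means opposite signs at $p,q$, and $\sigma_p\ne\sigma_q$ means equal signs. In the second case the inserted path crosses $B_0$ with the same sign as $A_0$ did at $p$. Since $\mathrm{Int}(A',B)=\mathrm{Int}(A,B)$, the crossings of $B$ with the interior of $a$ must have contributed minus that sign: this is the configuration in which $p$ and $q$ do not cancel.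

**Step 2 (irreducible pair).** This step iterates the reduction until no short two-arc loop is left. Start with the pair of Step 0 and apply Step 1 as long as it applies. Each application lowers $N$, so there are at most $N(A,B)$ of them, and we can choose the length increases so that they sum to at most $\varepsilon$. We end with a transverse pair, still denoted $(A,B)$, with $[A]=[\alpha]$, $[B]=[\beta]$,
$$l(A)\le l(\alpha)+2\varepsilon,\qquad l(B)\le l(\beta)+2\varepsilon,\tag{4}$$
and the following property for all components $A_i$ of $A$ and $B_j$ of $B$:
$$\text{if } p\ne q \text{ in } A_i\cap B_j \text{ are joined by arcs } a\subset A_i,\ b\subset B_j,\ \text{ then } l(a)+l(b)\ge s.\tag{5}$$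
Components of length $<s$ are null-homologous. Discard them: the classes $[A],[B]$ are unchanged and (4), (5) persist. So now $l(A_i)\ge s$ and $l(B_j)\ge s$ for all $i,j$.

## 7. From short arcs to diamonds: the packing bound

Fix components $A_i$, $B_j$, put $L=l(A_i)\ge s$, $M=l(B_j)\ge s$ and $n_{ij}=\#(A_i\cap B_j)$. We want to bound $n_{ij}$ by a constant times $LM/s^2$.

The first idea is to cut. Divide $A_i$ into $\lceil 2L/s\rceil$ equal half-open arcs and $B_j$ into $\lceil 2M/s\rceil$ equal half-open arcs. Each has length $\le s/2$. Two distinct crossings on the same pair of arcs would be joined by subarcs of lengths $<s/2$ each, against (5). So $n_{ij}\le\lceil2L/s\rceil\lceil2M/s\rceil$. Since $\lceil2x\rceil<2x+1\le3x$ for $x\ge1$, this gives $n_{ij}\le9LM/s^2$. And this count yields no constant below $9$: for $L,M$ slightly above $s$ the product of ceilings is $9$, while $LM/s^2$ is close to $1$. The loss comes partly from rounding, but also from using (5) badly. Condition (5) bounds the *sum* $l(a)+l(b)$, an $\ell^1$ distance, and the cutting argument replaces the $\ell^1$ condition by squares of side $s/2$.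

**Step 3 (packing).** This step uses (5) as what it is, a separation condition in an $\ell^1$ metric. Arclength parametrizations identify $A_i$ with $\mathbb R/L\mathbb Z$ and $B_j$ with $\mathbb R/M\mathbb Z$, and send the points of $A_i\cap B_j$ to $n_{ij}$ points of the flat torus $T=\mathbb R/L\mathbb Z\times\mathbb R/M\mathbb Z$. Since $A_i$ and $B_j$ are simple, two distinct crossings differ in both coordinates, and their distance in the metric
$$|t-t'|_{\mathbb R/L\mathbb Z}+|u-u'|_{\mathbb R/M\mathbb Z}$$
is $l(a)+l(b)$ for the shorter arcs $a$, $b$ between them. By (5) it is at least $s$. So the open $\ell^1$-balls of radius $s/2$ about the $n_{ij}$ points are disjoint, by the triangle inequality.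

Since $L,M\ge s$, the diamond $\{|x|+|y|<s/2\}$ is contained in $(-\frac L2,\frac L2)\times(-\frac M2,\frac M2)$ and embeds in $T$. It has two perpendicular diagonals of length $s$, so each ball has area $s^2/2$. Comparing with the area $LM$ of $T$,
$$n_{ij}\cdot\frac{s^2}2\le LM,\qquad\text{that is,}\qquad n_{ij}\le\frac{2LM}{s^2}.\tag{6}$$
Summing (6) over all pairs of components and using (4),
$$|\mathrm{Int}(\alpha,\beta)|=|\mathrm{Int}(A,B)|\le\sum_{i,j}n_{ij}\le\frac2{s^2}\sum_{i,j}l(A_i)\,l(B_j)=\frac{2\,l(A)\,l(B)}{s^2}\le\frac{2\,(l(\alpha)+2\varepsilon)(l(\beta)+2\varepsilon)}{s^2}.$$
Letting $\varepsilon\to0$ gives (3). Dividing (3) by $l(\alpha)l(\beta)$, taking the supremum and multiplying by $\mathrm{Vol}(X)$ gives $\mathrm{KVol}(X)\le2\,\mathrm{Vol}(X)/s^2=2\,\mathrm{SysVol}(X)$. This proves Theorem B. $\blacksquare$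

The curves of Section 4 show the packing with no space wasted. There $s=L=M=2$, and parametrizing $\alpha=ac^{-1}$ and $\beta=bd^{-1}$ from $P$, the common points $P,Q$ become $(0,0)$ and $(1,1)$ in $(\mathbb R/2\mathbb Z)^2$. Their $\ell^1$ distance is $2=s$, and the two diamonds of radius $1$, of area $2$ each, fill the torus of area $4$ up to a null set.

## 8. The constants $c_g$ and the proof of Theorem C

*Genus $1$.* By Section 2, a translation surface of genus $1$ is a flat torus $\mathbb C/\Lambda$. By Proposition 1, $\mathrm{KVol}(X)/\mathrm{SysVol}(X)=1/\mathrm{SysVol}(X)\le2/\sqrt3$, with equality exactly for hexagonal tori. So $c_1=2/\sqrt3$, attained exactly there.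

*Genus $g\ge2$.* Theorem B gives $c_g\le2$. The surfaces $X_{g-1,h}$ with $h\ge2$ have genus $g$ and satisfy $\mathrm{KVol}\ge2\,\mathrm{SysVol}$ by Theorem A. By Theorem B they satisfy $\mathrm{KVol}=2\,\mathrm{SysVol}$ exactly; explicitly, $\mathrm{SysVol}=(g-1)h$ and $\mathrm{KVol}=2(g-1)h$. So $c_g=2$, and it is attained. Since $2>2/\sqrt3$, (2) holds for all translation surfaces of genus $g$ precisely when $g=1$. $\blacksquare$
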